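\title{Partitions of $G$-spaces and covering by difference sets}

\begin{abstract}
Let a group $G$ act on an infinite set $X$, and for $A\subset X$ let $\Delta(A)$ be the set of all $g\in G$ such that $gA\cap A$ is infinite. We consider the question, taken from a paper of Banakh, Ravsky and Slobodianiuk, whether every partition $X=A_1\cup\dots\cup A_n$ has a piece $A_i$ with $G=F\Delta(A_i)$ for some $F\subset G$ with $|F|\le n$. The answer is affirmative for $n\le 3$ and negative for every $n\ge 4$; the counterexamples are partitions of a free group of countably infinite rank. The proof replaces the question by an equivalent one about downward closed subsets of $\mathbb N^n$. If $\Phi(n)$ denotes the best possible bound for $|F|$, then $\Phi(1),\dots,\Phi(4)$ are $1,2,3,5$, and $\Phi$ grows at least exponentially.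
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $G$ be a group and $X$ a \emph{$G$-space}, that is, a set with a left action of $G$. Throughout, $X$ is infinite and its finite subsets are regarded as negligible; they form an ideal that is invariant under the action. The \emph{difference set} of $A\subset X$ with respect to this ideal is
\[
\Delta(A)=\{g\in G:\ gA\cap A\text{ is infinite}\}.
\]
If $X=G$ with the action by left translations, then $\Delta(A)$ consists of those $g$ that can be written as $ba^{-1}$ with $a,b\in A$ in infinitely many ways, which explains the name. Let $\operatorname{cov}(A)$ be the least cardinality of a finite set $F\subset G$ with $G=F\Delta(A)$, and put $\operatorname{cov}(A)=\infty$ if there is no such $F$. An element $k$ lies in $f\Delta(A)$ if and only if $f^{-1}kA\cap A$ is infinite, so for finite $F$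
\begin{equation}\label{eq:basic}
k\notin F\Delta(A)\iff kA\cap fA\text{ is finite for all }f\in F\iff kA\cap FA\text{ is finite}.
\end{equation}
Thus $\operatorname{cov}(A)\le N$ says that one can choose at most $N$ translates of $A$ so that every translate of $A$ meets one of them in an infinite set. The smaller $\operatorname{cov}(A)$, the larger the set $A$: always $\operatorname{cov}(A)\ge1$, we have $\operatorname{cov}(X)=1$, and $\operatorname{cov}(A)=\infty$ for finite $A$.

If $X$ is split into $n$ pieces, how large must the largest piece be in this sense? The following question comes from \cite{BRS}.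

\medskip
\noindent\textbf{Question.} \emph{Let $X$ be an infinite $G$-space and $X=A_1\cup\dots\cup A_n$ a partition. Must there be a piece $A_i$ and a set $F\subset G$ with $|F|\le n$ and $G=F\Delta(A_i)$?}
\medskip

The bound $n$ is the natural guess, for two reasons. First, it cannot be lowered: if $G=X=\mathbb Z$ and the $A_i$ are the residue classes modulo $n$, then $\Delta(A_i)=n\mathbb Z$ and $\operatorname{cov}(A_i)=n$ for all $i$. Second, it is known to hold when $X$ carries a $G$-invariant finitely additive probability measure $\mu$ that is defined on all subsets and vanishes on finite sets. Indeed, some piece $A=A_i$ has $\mu(A)\ge 1/n$. If the translates $fA$, $f\in F$, have pairwise finite intersections, then $|F|\mu(A)\le1$, so $|F|\le n$. Take such an $F$ of maximal size. For $k\notin F$ maximality gives $f\in F$ with $kA\cap fA$ infinite, and for $k\in F$ take $f=k$. So $G=F\Delta(A)$ by \eqref{eq:basic}.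

Without a measure it is known that some piece satisfies $\operatorname{cov}(A_i)\le 2^{2^{n-1}-1}$. For $n=1,2,3,4$ this bound equals $1,2,8,128$. We quote it without proof and use it only to know that the number $\Phi(n)$ in Theorem~\ref{thm:phi} is finite.

\begin{theorem}\label{thm:answer}
The answer to the Question is affirmative for $n\le3$ and negative for every $n\ge4$. For each $n\ge4$ there is a counterexample in which $G$ is a free group of countably infinite rank acting on $X=G$ by left translations.
\end{theorem}

The theorem follows from a translation of the problem into one without groups. Let $\mathbb N=\{0,1,2,\dots\}$ and $[n]=\{1,\dots,n\}$. We order $\mathbb N^n$ coordinatewise, write $e_1,\dots,e_n$ for its standard basis, and put $\mathbf 1=(1,\dots,1)$ and $|d|=d_1+\dots+d_n$.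

\begin{definition}\label{def:adm}
Let $n,t\ge1$. A set $R\subset\mathbb N^n$ is \emph{$t$-admissible} if
\begin{itemize}
\item[(R1)] $R$ is downward closed and $te_i\in R$ for all $i\in[n]$;
\item[(R2)] every $d\in R$ has a zero coordinate;
\item[(R3)] if $d+d'\in R$ and $i\in[n]$, then $d+e_i\in R$ or $d'+te_i\in R$.
\end{itemize}
\end{definition}

\begin{theorem}\label{thm:equiv}
For $n,t\ge1$ the following are equivalent:
\begin{itemize}
\item[(a)] there are a group $G$, an infinite $G$-space $X$ and a partition $X=A_1\cup\dots\cup A_n$ with $\operatorname{cov}(A_i)>t$ for all $i$;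
\item[(b)] there is a $t$-admissible set $R\subset\mathbb N^n$;
\item[(c)] there are a free group $G$ of countably infinite rank and a partition $G=A_1\cup\dots\cup A_n$ such that for all $i$ and all nonempty $F\subset G$ with $|F|\le t$ there is $k\in G$ with $kA_i\cap FA_i=\emptyset$.
\end{itemize}
\end{theorem}

\begin{theorem}\label{thm:phi}
Let $\Phi(n)$ be the least $N$ such that every partition of every infinite $G$-space (for every group $G$) into $n$ pieces has a piece with $\operatorname{cov}(A_i)\le N$. Then:
\begin{itemize}
\item[(1)] $\Phi(n)=1+\max\{t:\text{ a $t$-admissible set }R\subset\mathbb N^n\text{ exists}\}$, where $\max\emptyset=0$;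
\item[(2)] $\Phi(1)=1$, $\Phi(2)=2$, $\Phi(3)=3$, $\Phi(4)=5$;
\item[(3)] $\Phi(n)\ge2n-3$ for $n\ge4$; moreover $\Phi(4s)\ge3^s$ for all $s\ge1$, and
\[
\liminf_{n\to\infty}\Phi(n)^{1/n}\ge(4\ln4)^{1/4}>1.53 .
\]
\end{itemize}
\end{theorem}

We allow pieces of a partition to be empty. This changes nothing: moving one point from an infinite piece into each empty piece keeps $\Delta$ of every piece, and it keeps the property in (c), because a subset of a piece inherits it and for a single point $x$ of an infinite group one can take any $k$ with $kx\notin Fx$.

A vector $d\in\mathbb N^n$ will be read in two ways. In Section~\ref{sec:covers} it is a budget of $d_j$ translates of $A_j$ with which one tries to cover $X$, and $R$ is the set of budgets that do not suffice; this gives (a)$\Rightarrow$(b). In Section~\ref{sec:free} it counts, for each color $j$, the points of a free group at which color $j$ has been forbidden, and $R$ is the set of counts that still allow a coloring to be completed; this gives (b)$\Rightarrow$(c). What remains is to decide when admissible sets exist: Section~\ref{sec:small} excludes them for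 small $n$, and Sections~\ref{sec:weight} and~\ref{sec:growth} construct them.

\section{Covering $X$ by translates of the pieces}\label{sec:covers}

Write $Y\subset^*Z$ if $Y\setminus Z$ is finite. This relation is transitive, and it is preserved by finite unions and by translations. By \eqref{eq:basic}, the inequality $\operatorname{cov}(A)>t$ means:
\begin{equation}\label{eq:miss}
\text{for every $F\subset G$ with $|F|\le t$ there is $k\in G$ such that $kA\cap FA$ is finite.}
\end{equation}

The case $n=2$ shows how to use this. Suppose that $X=A_1\cup A_2$ and $\operatorname{cov}(A_1),\operatorname{cov}(A_2)>2$. By \eqref{eq:miss} with $F=\{1\}$ there is $k$ with $kA_1\cap A_1$ finite. Since $X=kA_1\cup kA_2$, this gives $A_1\subset^*kA_2$, and so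
\[
X\subset^*A_2\cup kA_2 .
\]
We have traded the piece $A_1$ in the cover $X=A_1\cup A_2$ for a second translate of $A_2$. By \eqref{eq:miss} with $F=\{1,k\}$ there is $k'$ such that $k'A_2$ has finite intersection with $A_2\cup kA_2$, that is, with almost all of $X$. Then $A_2$ is finite, hence so is $X$, a contradiction.

Only the numbers of translates mattered: we passed from a cover of type $(1,1)$ to a cover of type $(0,2)$, and the latter is impossible. This suggests the following notion. Fix a partition $X=A_1\cup\dots\cup A_n$ and call $m\in\mathbb N^n$ a \emph{covering vector} if there are sets $D_j\subset G$ with $|D_j|\le m_j$ and $X\subset^*D_1A_1\cup\dots\cup D_nA_n$. The next proposition is the implication (a)$\Rightarrow$(b) of Theorem~\ref{thm:equiv}. Condition (R3) is the general form of the trade: a cover is translated so that one of its translates of $A_i$ almost misses up to $t$ translates of $A_i$ in a second cover, and these are then almost covered by the rest of the first cover.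

\begin{proposition}\label{prop:ab}
Let $X=A_1\cup\dots\cup A_n$ be a partition of an infinite $G$-space with $\operatorname{cov}(A_i)>t$ for all $i$. Let $U$ be the set of covering vectors. Then $R=\mathbb N^n\setminus U$ is $t$-admissible.
\end{proposition}

\begin{proof}
(R1) The set $U$ is upward closed by definition, so $R$ is downward closed. Suppose $te_i\in U$, say $X\subset^*DA_i$ with $|D|\le t$. By \eqref{eq:miss} there is $k$ with $kA_i\cap DA_i$ finite. Also $kA_i\setminus DA_i$ is finite, so $kA_i$ is finite. Then $A_i$, $DA_i$ and $X$ are finite. This is the one place where we use that $X$ is infinite.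

(R2) Taking $D_j=\{1\}$ for all $j$ shows $\mathbf 1\in U$. A vector without zero coordinates is $\ge\mathbf 1$ and so lies in $U$.

(R3) We assume $d+e_i\in U$ and $d'+te_i\in U$, witnessed by families $(D_j)$ and $(D'_j)$, and show $d+d'\in U$. If $|D_i|\le d_i$, then $d\in U$ and we are done by upward closedness. So let $|D_i|=d_i+1$ and pick $g\in D_i$. Since $|D'_i|\le d'_i+t$, there is $F\subset D'_i$ with $|F|\le t$ and $|D'_i\setminus F|\le d'_i$. By \eqref{eq:miss} there is $k$ with $kA_i\cap FA_i$ finite. Put
\[
E_i=kg^{-1}(D_i\setminus\{g\}),\qquad E_j=kg^{-1}D_j\quad(j\ne i),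
\]
so that $|E_j|\le d_j$ for all $j$. Translating the first cover by $kg^{-1}$ turns $gA_i$ into $kA_i$ and gives $X\subset^*kA_i\cup\bigcup_jE_jA_j$. Hence
\[
FA_i\subset^*X\setminus kA_i\subset^*\bigcup_jE_jA_j .
\]
Substituting this for $FA_i$ in the second cover, we obtain
\[
X\subset^*(D'_i\setminus F)A_i\cup\bigcup_{j\ne i}D'_jA_j\cup\bigcup_jE_jA_j .
\]
This cover uses at most $d'_j+d_j$ translates of $A_j$ for every $j$, so $d+d'\in U$.
\end{proof}

\begin{example}\label{ex:Z}
For the partition of $\mathbb Z$ into residue classes modulo $n\ge2$, every translate of a piece is a residue class, every class is a translate of every piece, and a cover needs all $n$ classes. So $m$ is a covering vector if and only if $|m|\ge n$, and $R=\{d:|d|\le n-1\}$ is $(n-1)$-admissible. It is not $n$-admissible, since $ne_i\notin R$.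
\end{example}

\section{Small $n$: no admissible sets}\label{sec:small}

To show that no $t$-admissible set exists, we start from the vector $\mathbf 1$, which must lie in the complement, and apply (R3) repeatedly until we reach a vector $ce_i$ with $c\le t$, which must not.

\begin{proposition}\label{prop:small}
There is no $t$-admissible set $R\subset\mathbb N^n$ for $(n,t)=(1,1)$, $(2,2)$, $(3,3)$, $(4,5)$.
\end{proposition}

\begin{proof}
Suppose $R$ is $t$-admissible and let $U=\mathbb N^n\setminus R$. Then $U$ is upward closed, contains $\mathbf 1$ by (R2), and contains no $ce_i$ with $c\le t$ by (R1). For $m,m'\in\mathbb N^n$ with $m_i\ge1$ let $m*_im'$ be the vector with $i$-th coordinate $m_i-1$ and $j$-th coordinate $m_j+m'_j$ for $j\ne i$. Then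
\begin{equation}\label{eq:rule}
m,m'\in U,\quad m_i\ge1,\quad m'_i\le t\quad\Longrightarrow\quad m*_im'\in U .
\end{equation}
Indeed, let $d=m-e_i$ and let $d'$ be $m'$ with the $i$-th coordinate replaced by $0$. Then $d+e_i=m\in U$, and $d'+te_i\ge m'$ lies in $U$, so $d+d'=m*_im'\in U$ by (R3).

The set $U$ need not be symmetric, but the part of it that we use is. Call a vector \emph{derivable} if it is obtained from $\mathbf 1$ by finitely many applications of \eqref{eq:rule}. Derivable vectors lie in $U$. The vector $\mathbf 1$ and the family of rules \eqref{eq:rule} are invariant under permutations of the coordinates, so every permutation of a derivable vector is derivable. Write $v\xrightarrow{E_i}\mathbf 1*_iv$ for the move that is allowed when $v_i\le t$: replace $v_i$ by $0$ and add $1$ to all other coordinates.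

For $n=t=1$, the vector $\mathbf 1=e_1$ is already forbidden. For $n=t=2$ we have $(1,1)\xrightarrow{E_1}(0,2)$, the argument of Section~\ref{sec:covers}. For $n=t=3$,
\[
(1,1,1)\xrightarrow{E_3}(2,2,0)\xrightarrow{E_2}(3,0,1)\xrightarrow{E_1}(0,1,2),\qquad (0,1,2)*_2(0,2,1)=(0,0,3).
\]
The last step shows a device that we use again: if $m$ and $m'$ share a zero coordinate and $m_i=1$, then $m*_im'$ keeps that zero and gains a new one.

For $n=4$, $t=5$ we begin with
\[
(1,1,1,1)\xrightarrow{E_4}(2,2,2,0)\xrightarrow{E_3}(3,3,0,1)\xrightarrow{E_1}(0,4,1,2)\xrightarrow{E_2}(1,0,2,3).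
\]
In each of the following lines both factors are permutations of vectors derived in earlier lines, and the $i$-th coordinate of the second factor is at most $5$:
\begin{align*}
(3,2,1,0)*_3(1,2,3,0)&=(4,4,0,0)\xrightarrow{E_1}(0,5,1,1)\xrightarrow{E_2}(1,0,2,2),\\
(2,2,1,0)*_3(2,1,2,0)&=(4,3,0,0)\xrightarrow{E_1}(0,4,1,1),\\
(4,1,1,0)*_3(1,1,4,0)&=(5,2,0,0)\xrightarrow{E_1}(0,3,1,1),\\
(3,1,1,0)*_3(2,0,5,0)&=(5,1,0,0)\xrightarrow{E_1}(0,2,1,1),\\
(2,1,1,0)*_3(1,0,5,0)&=(3,1,0,0),\\
(3,1,0,0)*_2(1,3,0,0)&=(4,0,0,0).
\end{align*}
Since $4\le t$, the last vector is forbidden.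
\end{proof}

\section{A weight that charges for each color used}\label{sec:weight}

The derivation for $n=4$ cancels a coordinate equal to $5$ several times, so it does not run with $t=4$. We now show that no derivation can, by exhibiting a $4$-admissible set in $\mathbb N^4$.

The set $\{|d|<n\}$ of Example~\ref{ex:Z} fails for $t=n$ because it gives $ne_i$ and $\mathbf 1$ the same weight, while (R1) and (R2) require the first to be in $R$ and the second to be outside. We therefore want a weight $\sum_j\varphi(d_j)$ under which a vector concentrated in one coordinate is lighter than a spread-out vector of the same sum, and we take for $R$ the vectors lighter than $\mathbf 1$. The simplest choice adds one unit for each nonzero coordinate: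
\[
w(d)=|d|+|\{j:d_j>0\}| .
\]
Then $w(\mathbf 1)=2n$ and $w(te_i)=t+1$. The price is paid in (R3), because $w$ is no longer additive.

\begin{proposition}\label{prop:weight}
The set $R=\{d\in\mathbb N^n:w(d)\le2n-1\}$ is $t$-admissible for $1\le t\le2n-4$.
\end{proposition}

\begin{proof}
The weight $w$ is monotone and $w(te_i)=t+1\le2n-3$, which gives (R1). If all $d_j\ge1$, then $w(d)\ge2n$, which gives (R2). For (R3) assume $w(d+e_i)\ge2n$ and $w(d'+te_i)\ge2n$; we show $w(d+d')\ge2n$. Adding $d'$ to $d$ raises the sum by $|d'|$ and does not shrink the set of nonzero coordinates, so $w(d+d')\ge w(d)+|d'|$. Also $d'\ne0$, because $w(te_i)<2n$.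

\emph{Case $d_i>0$.} Here $w(d)=w(d+e_i)-1\ge2n-1$ and $|d'|\ge1$, so $w(d+d')\ge2n$.

\emph{Case $d_i=0<d'_i$.} Here $w(d)=w(d+e_i)-2\ge2n-2$. Adding $d'$ raises the sum by at least $1$ and makes the $i$-th coordinate nonzero, so $w(d+d')\ge w(d)+2\ge2n$.

\emph{Case $d_i=d'_i=0$.} Again $w(d)\ge2n-2$, and $w(d')=w(d'+te_i)-(t+1)\ge2n-1-t\ge3$. Since $w(d')\le2|d'|$, we get $|d'|\ge2$ and $w(d+d')\ge2n$.
\end{proof}

The bound $t\le 2n-4$ is needed in the last case: for $t=2n-3$, $d=\mathbf 1-e_i$ and $d'=e_j$ with $j\ne i$ we have $w(d+e_i)=w(d'+te_i)=2n$ but $w(d+d')=2n-1$.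

\begin{example}\label{ex:four}
Let $n=t=4$, the smallest case with $n\le2n-4$. The set $R=\{w\le7\}$ consists of the vectors with at most one nonzero coordinate and $|d|\le6$, with two nonzero coordinates and $|d|\le5$, and with three nonzero coordinates and $|d|\le4$. In the derivation for $(n,t)=(4,5)$ all vectors have $w\ge8$ up to $(5,1,0,0)$, and the move $(5,1,0,0)\xrightarrow{E_1}(0,2,1,1)$ is the first to enter $R$. It is exactly the failure of (R3) just described, with $i=1$, $j=2$.
\end{example}

\section{Coloring a free group}\label{sec:free}

We prove (b)$\Rightarrow$(c). A partition $G=A_1\cup\dots\cup A_n$ is a coloring $\chi:G\to[n]$, with $A_i=\chi^{-1}(i)$. The equation $ka=fb$ is the same as $b=f^{-1}ka$, so $kA_i\cap FA_i=\emptyset$ holds if and only if for every $a\in G$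
\begin{equation}\label{eq:constraint}
\chi(a)\ne i\qquad\text{or}\qquad\chi(f^{-1}ka)\ne i\ \text{ for all }f\in F .
\end{equation}
We need such a $k$ for every pair $(i,F)$. To keep the conditions as independent as possible, we take each $k$ to be a new free generator that does not occur in the elements of $F$. (If $k$ were an element of $F$, then \eqref{eq:constraint} with $f=k$ would force $A_i=\emptyset$.) New generators create new sets $F$, so the group is built in countably many levels.

\subsection*{The group}
Fix $n,t\ge1$. Put $G_0=\{1\}$. Given $G_l$, let $K_l$ be a set of new symbols $k_{l,i,F}$, one for each $i\in[n]$ and each nonempty $F\subset G_l$ with $|F|\le t$, and let $G_{l+1}$ be the free group on $K_0\cup\dots\cup K_l$, which contains $G_l$ as the subgroup generated by $K_0\cup\dots\cup K_{l-1}$. The elements of $K_l$ have \emph{level} $l$. The union $G=\bigcup_lG_l$ is the free group on $K=\bigcup_lK_l$. The set $K_0$ has $n$ elements, so $G_1$ is countably infinite, and by induction $K_l$ and $G_{l+1}$ are countably infinite for $l\ge1$. Hence $G$ has countably infinite rank.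

Let $\Gamma$ be the Cayley graph of $G$: its vertices are the elements of $G$, and each pair $(k,a)\in K\times G$ is an edge joining $a$ and $ka$, whose level is that of $k$. Recall that $\Gamma$ is a tree: paths without backtracking from $a$ to $b$ correspond to reduced words representing $ba^{-1}$, and there is exactly one such word. Deleting an edge from a tree leaves exactly two components, one for each endpoint.

\subsection*{Constraints and patterns}
With each edge $(k,a)$, where $k=k_{l,i,F}$, we associate the \emph{constraint} \eqref{eq:constraint}. Its \emph{points} are $a$ and the elements $f^{-1}ka$, $f\in F$. Since $f^{-1}\in G_l$ is a word $x_r\cdots x_1$ in generators of level $<l$ and their inverses, the path $ka,\ x_1ka,\ x_2x_1ka,\dots$ shows: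
\begin{equation}\label{eq:path}
\text{each point $f^{-1}ka$ is joined to $ka$ by a path in $\Gamma$ of edges of level $<l$.}
\end{equation}

A constraint is satisfied by a decision: forbid color $i$ at the one point $a$, or forbid it at the at most $t$ points $f^{-1}ka$. The difficulty is that prohibitions accumulate, and all $n$ colors might end up forbidden at some point. To control this we carry the prohibitions along. A \emph{pattern} is a finite set $D\subset G\times[n]$, its \emph{count} $\nu(D)\in\mathbb N^n$ has as $j$-th coordinate the number of pairs in $D$ with second entry $j$, and $\chi$ \emph{avoids} $D$ if $\chi(x)\ne j$ for all $(x,j)\in D$. This is the notion of Section~\ref{sec:covers} seen from the other side: a point $y\in G$ lies outside $\bigcup_jD_jA_j$ if and only if $\chi$ avoids the pattern $\{(g^{-1}y,j):j\in[n],\ g\in D_j\}$, whose count is $(|D_1|,\dots,|D_n|)$.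

The tree lets us cut the problem along an edge into two independent halves, which share the old prohibitions between them; one half then receives the new ones. For $n=2$, $t=1$ and $R=\{0,e_1,e_2\}$ this is transparent. If at most one pair is forbidden before the cut, then one half carries no prohibition. We put the new prohibition there, and each half again carries at most one. In general (R3) makes the decision. For the set of Example~\ref{ex:four}, if the side of $a$ carries the count $(1,1,1,0)$, the side of $ka$ carries $(1,0,0,0)$, and $i=4$, then we cannot add a prohibition at $a$, since $(1,1,1,1)\notin R$, but we can add four on the other side, since $(1,0,0,4)\in R$.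

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw[dashed] (-2,0) ellipse (1.8 and 1.3);
\draw[dashed] (2.8,0) ellipse (2.3 and 1.3);
\node at (-2,1.6) {$Y_1$};
\node at (2.8,1.6) {$Y_2$};
\draw[very thick] (-0.7,0) -- (1,0);
\node at (0.15,0.3) {$(k,a)$};
\draw (-0.7,0) -- (-1.7,0.5) -- (-2.8,0.6);
\draw (-0.7,0) -- (-1.7,-0.5) -- (-2.8,-0.6);
\draw (1,0) -- (2,0.4) -- (3.2,0.6);
\draw (1,0) -- (2,-0.4) -- (3.2,-0.6);
\fill (-0.7,0) circle (2pt) node[below] {$a$};
\draw[fill=white] (1,0) circle (2pt) node[below] {$ka$};
\fill (3.2,0.6) circle (2pt) node[right] {$f_1^{-1}ka$};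
\fill (3.2,-0.6) circle (2pt) node[right] {$f_2^{-1}ka$};
\end{tikzpicture}
\caption{Deleting the edge $(k,a)$, with $k=k_{l,i,F}$ and $F=\{f_1,f_2\}$, splits the Cayley tree of $G$ into components $Y_1\ni a$ and $Y_2\ni ka$. The black points are the points of the constraint of this edge. The points $f^{-1}ka$ are reached from $ka$ along edges of level less than $l$, so they lie in $Y_2$.}
\label{fig:cut}
\end{figure}

\begin{lemma}\label{lem:finite}
Let $R\subset\mathbb N^n$ be $t$-admissible, let $C$ be a finite set of edges of $\Gamma$, and let $D$ be a pattern with $\nu(D)\in R$. Then there is a coloring $\chi:G\to[n]$ that satisfies the constraints of all edges in $C$ and avoids $D$.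
\end{lemma}

\begin{proof}
We use induction on $|C|$, for all $D$ at once. If $C=\emptyset$, then by (R2) some color $j$ does not occur in $D$, and the constant coloring $\chi=j$ avoids $D$.

Let $C\ne\emptyset$. Choose $(k,a)\in C$ of \emph{maximal} level $l$, say $k=k_{l,i,F}$, and let $Y_1\ni a$ and $Y_2\ni ka$ be the components of $\Gamma$ after deleting the edge $(k,a)$; see Figure~\ref{fig:cut}. By \eqref{eq:path} the points $f^{-1}ka$, $f\in F$, lie in $Y_2$. Let $(k',a')\in C$ be another edge, of level $l'\le l$. By \eqref{eq:path} the points of its constraint are connected to one another by the edge $(k',a')$ and edges of level $<l'$. None of these is the deleted edge, so all points of this constraint lie in the same component. (An edge of higher level than $l$ could have its points on both sides; this is why $l$ is taken maximal.) Thus $C\setminus\{(k,a)\}=C_1\sqcup C_2$, where the constraints of the edges in $C_p$ have all their points in $Y_p$, for $p=1,2$. Let $D_p$ be the set of pairs in $D$ whose point is in $Y_p$. Then $\nu(D_1)+\nu(D_2)=\nu(D)\in R$, and $\nu(D_1),\nu(D_2)\in R$ since $R$ is downward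 closed.

By (R3), $\nu(D_1)+e_i\in R$ or $\nu(D_2)+te_i\in R$. In the first case put
\[
D_1'=D_1\cup\{(a,i)\},\qquad D_2'=D_2,
\]
and in the second case put
\[
D_1'=D_1,\qquad D_2'=D_2\cup\{(f^{-1}ka,i):f\in F\}.
\]
Since $|F|\le t$ and $R$ is downward closed, $\nu(D'_1),\nu(D'_2)\in R$ in both cases. As $|C_p|<|C|$, there are colorings $\chi_p$ of $G$ that satisfy the constraints of $C_p$ and avoid $D'_p$. Let $\chi$ agree with $\chi_p$ on $Y_p$. All points of $D'_p$ and of the constraints of $C_p$ lie in $Y_p$, so $\chi$ satisfies the constraints of $C_1\cup C_2$ and avoids $D'_1\cup D'_2\supset D$. It satisfies the constraint of $(k,a)$ because $\chi(a)\ne i$ in the first case and $\chi(f^{-1}ka)\ne i$ for all $f\in F$ in the second.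
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:equiv}]
(a)$\Rightarrow$(b) is Proposition~\ref{prop:ab}.

(b)$\Rightarrow$(c). Let $R$ be $t$-admissible and let $G$ be as above. The space $[n]^G$ of colorings is compact in the product topology by Tychonoff's theorem. The colorings satisfying a given constraint form a closed set, since a constraint has finitely many points. By (R1) we have $0\in R$, so Lemma~\ref{lem:finite} with $D=\emptyset$ shows that finitely many of these closed sets always have a common element. By compactness some $\chi$ satisfies all constraints. Let $A_i=\chi^{-1}(i)$. Given $i$ and a nonempty $F\subset G$ with $|F|\le t$, choose $l$ with $F\subset G_l$ and let $k=k_{l,i,F}$. Then \eqref{eq:constraint} holds for all $a\in G$, so $kA_i\cap FA_i=\emptyset$.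

(c)$\Rightarrow$(a). Let $G$ act on $X=G$ by left translations. For nonempty $F$ with $|F|\le t$ the element $k$ given by (c) lies outside $F\Delta(A_i)$ by \eqref{eq:basic}, and for $F=\emptyset$ the set $F\Delta(A_i)$ is empty. So $\operatorname{cov}(A_i)>t$ for all $i$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
Let $n\le3$. If $\operatorname{cov}(A_i)>n$ for all $i$, then Proposition~\ref{prop:ab} gives an $n$-admissible set in $\mathbb N^n$, contrary to Proposition~\ref{prop:small}. So some piece has $\operatorname{cov}(A_i)\le n$.

Let $n\ge4$. Then $n\le2n-4$, so Proposition~\ref{prop:weight} gives an $n$-admissible set in $\mathbb N^n$. By (b)$\Rightarrow$(c) there is a partition of a free group $G$ of countably infinite rank as in (c) with $t=n$, and by the proof of (c)$\Rightarrow$(a) it satisfies $G\ne F\Delta(A_i)$ for every $i$ and every $F$ with $|F|\le n$.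
\end{proof}

\begin{remark}
With the smaller ideal $\{\emptyset\}$ in place of the ideal of finite sets, the difference set of $A\subset G$ becomes $\{g:gA\cap A\ne\emptyset\}=AA^{-1}\supset\Delta(A)$, which is easier to cover $G$ with. This does not help. Condition (c) gives empty intersections $kA_i\cap FA_i$, not just finite ones, so $f^{-1}k\notin A_iA_i^{-1}$ for all $f\in F$. Hence for $n\ge4$ the counterexamples satisfy $G\ne FA_iA_i^{-1}$ for all $i$ and all $F$ with $|F|\le n$.
\end{remark}

\section{The function $\Phi$}\label{sec:growth}

The weight $w$ allows only $t<2n$, because $w(te_i)$ grows linearly in $t$. To reach much larger $t$ we use $\varphi(x)=x^{1/s}$, for which $te_i$ is lighter than $\mathbf 1$ as long as $t<n^s$. Again (R3) is the obstacle. If $d+e_i$ and $d'+te_i$ are heavy, then $d$ is almost heavy and $d'$ has substantial weight, but by concavity adding $d'$ to $d$ may add far less than the weight of $d'$. Minkowski's inequality bounds this loss.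

\begin{proposition}\label{prop:power}
Let $n,s,t\ge1$ be integers with
\begin{equation}\label{eq:hyp}
t^{1/s}\le n-\bigl(n^s-(n-1)^s\bigr)^{1/s}.
\end{equation}
Then $R_s=\{d\in\mathbb N^n:\sum_jd_j^{1/s}<n\}$ is $t$-admissible.
\end{proposition}

For $s=1$ the hypothesis reads $t\le n-1$ and $R_1$ is the set of Example~\ref{ex:Z}.

\begin{proof}
The set $R_s$ is downward closed, and $te_i\in R_s$ because \eqref{eq:hyp} gives $t^{1/s}<n$. If all $d_j\ge1$, then $\sum_jd_j^{1/s}\ge n$. This proves (R1) and (R2). For (R3) let $d+e_i\notin R_s$ and $d'+te_i\notin R_s$, and put $a=d_i$. We show $d+d'\notin R_s$.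

If $d'_i\ge1$, then
\[
\sum_j(d_j+d'_j)^{1/s}\ge\sum_{j\ne i}d_j^{1/s}+(a+1)^{1/s}\ge n .
\]
If $a\ge n^s$, then the $i$-th term alone is at least $n$. So let $d'_i=0$ and $a+1\le n^s$. The two assumptions give
\[
u:=\sum_{j\ne i}d_j^{1/s}\ge n-(a+1)^{1/s}\ge0,\qquad v:=\sum_{j\ne i}(d'_j)^{1/s}\ge n-t^{1/s}>0 .
\]
Recall that $\|(x,y)\|_s=(|x|^s+|y|^s)^{1/s}$ is a norm on $\mathbb R^2$ for $s\ge1$. The vector $z_j=(d_j^{1/s},(d'_j)^{1/s})$ has norm $(d_j+d'_j)^{1/s}$, and $\sum_{j\ne i}z_j=(u,v)$. The triangle inequality gives
\begin{equation}\label{eq:mink}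
\sum_{j\ne i}(d_j+d'_j)^{1/s}\ge(u^s+v^s)^{1/s}.
\end{equation}
It remains to show $u^s+v^s\ge g(a)$, where $g(x)=(n-x^{1/s})^s$ for $0\le x\le n^s$; then \eqref{eq:mink} and $d_i+d'_i=a$ give $\sum_j(d_j+d'_j)^{1/s}\ge(n-a^{1/s})+a^{1/s}=n$.

We know $u^s\ge g(a+1)$, so we need $v^s\ge g(a)-g(a+1)$. The function $g$ is continuous, and for $0<x<n^s$
\[
g'(x)=-(n-x^{1/s})^{s-1}x^{-(s-1)/s}=-\bigl(nx^{-1/s}-1\bigr)^{s-1}.
\]
Since $nx^{-1/s}-1$ is positive and decreasing, $g'$ is nondecreasing, so $g$ is convex and $g(x)-g(x+1)$ is largest at $x=0$. Together with \eqref{eq:hyp} this gives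
\[
g(a)-g(a+1)\le g(0)-g(1)=n^s-(n-1)^s\le(n-t^{1/s})^s\le v^s .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:phi}]
(1) The number $\Phi(n)$ is finite by the bound quoted in Section~\ref{sec:intro}, and $\Phi(n)\ge1$ since $\operatorname{cov}\ge1$. For $t\ge1$, the inequality $\Phi(n)>t$ holds if and only if some partition has $\operatorname{cov}(A_i)>t$ for all $i$, which is statement (a) of Theorem~\ref{thm:equiv}. By (a)$\Leftrightarrow$(b), a $t$-admissible set exists exactly for $1\le t\le\Phi(n)-1$.

(2) The residue classes modulo $n$ give $\Phi(n)\ge n$, and Theorem~\ref{thm:answer} gives $\Phi(n)\le n$ for $n\le3$. For $n=4$ there is a $4$-admissible set by Proposition~\ref{prop:weight} and no $5$-admissible set by Proposition~\ref{prop:small}. By the last sentence of the proof of (1), $4\le\Phi(4)-1<5$, so $\Phi(4)=5$.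

(3) Proposition~\ref{prop:weight} with $t=2n-4$ and part (1) give $\Phi(n)\ge2n-3$ for $n\ge4$.

Now let $n=4s$. By the mean value theorem $n^s-(n-1)^s\le sn^{s-1}=n^s/4$, so the right side of \eqref{eq:hyp} is at least
\[
c_s=4s\bigl(1-4^{-1/s}\bigr).
\]
We have $c_s=4h(1/s)$ with
\[
h(y)=\frac{1-4^{-y}}{y}=\ln4\int_0^14^{-y\tau}\,d\tau .
\]
The integral shows that $h$ is decreasing and that $h(y)\to\ln4$ as $y\to0$. So $c_s$ increases from $c_1=3$ to the limit $4\ln4$. The integer $t=\lfloor c_s^s\rfloor\ge3$ satisfies $t^{1/s}\le c_s$ and hence \eqref{eq:hyp}. By Proposition~\ref{prop:power} and part (1),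
\[
\Phi(4s)\ge t+1>c_s^s\ge3^s .
\]
Adding an empty piece, which has $\operatorname{cov}=\infty$, shows that $\Phi$ is nondecreasing. For $n\ge4$ and $s=\lfloor n/4\rfloor$ we therefore get $\Phi(n)^{1/n}\ge\Phi(4s)^{1/n}>c_s^{s/n}$. As $n\to\infty$, $s/n\to1/4$ and $c_s\to4\ln4$, so $\liminf_n\Phi(n)^{1/n}\ge(4\ln4)^{1/4}$. Finally $4\ln4=5.545\ldots$, while $1.53^4<5.48$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BRS}
Taras Banakh, Oleksandr Ravsky, Sergiy Slobodianiuk,
\emph{On partitions of $G$-spaces and $G$-lattices},
arXiv:1303.1427 (2013).

\end{thebibliography}
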